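# An asymptotically uniformly convex space that no renorming makes $p$-asymptotically uniformly convex

Throughout, all Banach spaces are real and infinite-dimensional, and "finite-codimensional subspace" means closed subspace of finite codimension. The unit ball and unit sphere of $X$ are $B_X$ and $S_X$.

## 1. Power type for $\ell_p$, for uniformly convex spaces, and a sum that fails

**Definition (modulus, AUC, $p$-AUC, $p$-AUCable).** For $t\ge 0$ put
$$\overline\delta_X(t)=\inf_{x\in S_X}\ \sup_E\ \inf_{y\in S_E}\big(\|x+ty\|-1\big),\tag{1}$$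
where $E$ runs over the finite-codimensional subspaces of $X$. The space $X$ is *asymptotically uniformly convex* (AUC) if $\overline\delta_X(t)>0$ for all $t\in(0,1]$. For $p\in[1,\infty)$ it is *$p$-AUC* if there is $K>0$ with $\overline\delta_X(t)\ge Kt^p$ for all $t\in(0,1]$, and *$p$-AUCable* if it has an equivalent norm in which it is $p$-AUC.

In words: from a point $x$ of the sphere you walk a distance $t$. An opponent who knows $x$ may impose finitely many linear constraints on your direction, and wants the norm to go up. AUC says that the opponent can force a gain that depends only on $t$. We ask: *is every AUC space $p$-AUCable for some $p$?*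

The answer that one would first guess is yes. The reason is the classical theorem of Pisier: a uniformly convex space has an equivalent norm whose modulus of convexity is at least $Kt^p$ for some $p$. Let us test the guess.

**Example 1 ($\ell_p$, $1\le p<\infty$).** Here $\overline\delta_{\ell_p}(t)=(1+t^p)^{1/p}-1$. For the upper bound take $x=e_1$: every $E$ contains a norm-one $y$ with first coordinate $0$, and $\|e_1+ty\|=(1+t^p)^{1/p}$. For the lower bound, given $x\in S_{\ell_p}$ and $e>0$, choose $\tilde x$ supported on $\{1,\dots,N\}$ with $\|x-\tilde x\|\le e$, and let $E$ be the set of $y$ vanishing on $\{1,\dots,N\}$. Then $\|x+ty\|\ge((1-e)^p+t^p)^{1/p}-e$ for $y\in S_E$; let $e\to0$. By concavity of $u\mapsto(1+u)^{1/p}$ on $[0,1]$, $\overline\delta_{\ell_p}(t)\ge(2^{1/p}-1)t^p$ on $(0,1]$. So $\ell_p$ is $p$-AUC.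

**Example 2 ($c_0$).** Take $x=e_1$ and $y\in S_E$ with first coordinate $0$: $\|e_1+y\|=1$. So $\overline\delta_{c_0}(1)=0$ and $c_0$, in this norm, is not AUC.

**Example 3 (uniformly convex spaces).** Let $\delta_X(\varepsilon)=\inf\{1-\|\frac{u+v}2\|:u,v\in B_X,\ \|u-v\|\ge\varepsilon\}$. Let $x\in S_X$, let $f\in S_{X^*}$ with $f(x)=1$, let $y\in\ker f$ with $\|y\|=1$, let $t\in(0,1]$, and put $R=\|x+ty\|\in[1,2]$. The vectors $x/R$ and $(x+ty)/R$ lie in $B_X$ at distance $t/R$, and their midpoint has norm at least $f(x)/R=1/R$. So $1/R\le1-\delta_X(t/R)$, whence $R\ge1+\delta_X(t/R)\ge1+\delta_X(t/2)$. Thus $\overline\delta_X(t)\ge\delta_X(t/2)$. By Pisier's theorem the guess is right for every uniformly convex space.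

If one starts to doubt the guess, the first thing to try is to glue spaces whose powers get worse.

**Example 4 (gluing $\ell_{p_k}$ with $p_k\to\infty$).** Let $Y=(\sum_k\ell_{p_k})_{\ell_2}$. If $W\subset X$ is a closed subspace, then $\overline\delta_W\ge\overline\delta_X$: for $x\in S_W$ and $E$ finite-codimensional in $X$, the space $E\cap W$ is finite-codimensional in $W$ and $S_{E\cap W}\subset S_E$. So for $t<1$, $\overline\delta_Y(t)\le(1+t^{p_k})^{1/p_k}-1\to0$, and $Y$ is not AUC. What AUC demands is a lower bound that is uniform over the blocks *at each fixed $t$*. A bad block must therefore be bad only at small scales.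

The guess is nevertheless wrong, as badly as possible.

> **Theorem A.** Let $\psi:(0,1]\to(0,\infty)$ be an arbitrary function. There is a separable AUC Banach space $Z$ such that every equivalent norm $|\cdot|$ on $Z$ satisfies $\liminf_{t\to0}\overline\delta_{|\cdot|}(t)/\psi(t)=0$. Taking $\psi(t)=e^{-1/t}$, the space $Z$ is AUC but not $p$-AUCable for any $p\in[1,\infty)$.

Here $\overline\delta_{|\cdot|}$ is the modulus of $(Z,|\cdot|)$. The construction gives $Z=(\sum_kX_k)_{\ell_2}$ with each $X_k$ isomorphic to $\ell_1\oplus\ell_2$. A second theorem, not needed for the answer, says what does survive of the guess. We prove it first, because the point at which it stops helping shows how to build $Z$.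

> **Theorem B.** For $A\subset X$ and $\varepsilon>0$ let $s_\varepsilon(A)$ be the set of $x\in X$ such that for every finite-codimensional $E$ there is $y\in E$ with $\|y\|\ge\varepsilon$ and $x+y\in A$. Put $N_X(\varepsilon)=\min\{n\ge1:0\notin s^n_\varepsilon(B_X)\}$. If $X$ is AUC, then $N_X(\varepsilon)<\infty$ for all $\varepsilon\in(0,1]$, $N_X(\varepsilon\varepsilon')\le N_X(\varepsilon)N_X(\varepsilon')$ for $\varepsilon,\varepsilon'\in(0,1]$, and hence $N_X(\varepsilon)\le C\varepsilon^{-q}$ on $(0,1]$ for some $C,q<\infty$.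

## 2. The modulus in terms of weakly null nets

The definition (1) with its three quantifiers is awkward to use. The next lemma replaces "all $E$" by weakly null nets. (Nets, not sequences, because the weak topology need not be metrizable on bounded sets.)

**Lemma 1.** (a) $\overline\delta_X$ is nondecreasing, and $0\le\overline\delta_X(t)\le t$.
(b) If $x\ne0$, $t\ge0$, $(z_\alpha)$ is a bounded weakly null net and $\liminf\|z_\alpha\|\ge t\|x\|$, then $\liminf\|x+z_\alpha\|\ge\|x\|(1+\overline\delta_X(t))$.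
(c) If $t>0$ and $\liminf\|x+z_\alpha\|\ge1+d$ for all $x\in S_X$ and all weakly null nets with $\|z_\alpha\|=t$, then $\overline\delta_X(t)\ge d$.

*Proof.* Let $x\in S_X$ and let $f\in S_{X^*}$ satisfy $f(x)=1$. Replacing $E$ by $E\cap\ker f$ shrinks the set over which the infimum in (1) is taken, so it does not decrease that infimum; we may always take $E\subset\ker f$. For $y\in\ker f$ the function $r\mapsto\|x+ry\|$ is convex on $[0,\infty)$, equals $1$ at $r=0$, and is at least $f(x+ry)=1$ everywhere. A convex function on $[0,\infty)$ with its minimum at $0$ is nondecreasing.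

(a) So for each $E\subset\ker f$, $\inf_{y\in S_E}(\|x+ty\|-1)$ is nonnegative and nondecreasing in $t$; this passes to $\sup_E$ and $\inf_x$. The bound $\overline\delta_X(t)\le t$ is the triangle inequality.

(b) Dividing everything by $\|x\|$, assume $\|x\|=1$. If $t=0$, then $\overline\delta_X(0)=0$ and the statement is weak lower semicontinuity of the norm. Let $t>0$. Pass to a subnet along which $\|x+z_\alpha\|$ tends to the original $\liminf$ and $\|z_\alpha\|\to t'$; then $t'\ge t$. Let $e>0$ and choose $E\subset\ker f$ with $\|x+ty\|\ge1+\overline\delta_X(t)-e$ for all $y\in S_E$. The image of $z_\alpha$ in the finite-dimensional space $X/E$ is weakly null, hence norm null, so there are $e_\alpha\in E$ with $\|z_\alpha-e_\alpha\|\to0$. Then $\|e_\alpha\|\to t'>0$. Replacing $z_\alpha$ by $e_\alpha$, then $e_\alpha$ by $t'e_\alpha/\|e_\alpha\|$, and finally using monotonicity in $r$ to pass from $t'$ to $t$,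
$$\|x+z_\alpha\|\ge\Big\|x+t'\frac{e_\alpha}{\|e_\alpha\|}\Big\|-o(1)\ge\Big\|x+t\frac{e_\alpha}{\|e_\alpha\|}\Big\|-o(1)\ge1+\overline\delta_X(t)-e-o(1).$$
Let $e\to0$ after the limit in $\alpha$.

(c) If $\overline\delta_X(t)<d'<d$, there is $x\in S_X$ such that for every $E$ some $y_E\in S_E$ has $\|x+ty_E\|<1+d'$. Order the $E$'s by reverse inclusion. For $g\in X^*$ we have $g(y_E)=0$ as soon as $E\subset\ker g$, so $(ty_E)_E$ is weakly null. Its members have norm $t$, and $\liminf\|x+ty_E\|\le1+d'<1+d$, against the hypothesis. $\square$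

## 3. The derivation $s_\varepsilon$: a polynomial count, and what convex hulls destroy

A point is in $s_\varepsilon(A)$ if from it one can make a step of size at least $\varepsilon$ into $A$, whatever finitely many constraints are imposed. The number $N_X(\varepsilon)$ counts how many such steps, all inside the ball, can start at $0$. Clearly $s_\varepsilon(A)$ is increasing in $A$ and decreasing in $\varepsilon$, and $s_{\lambda\varepsilon}(x+\lambda A)=x+\lambda s_\varepsilon(A)$ for $\lambda>0$.

**Example 5.** $N_{\ell_p}(\varepsilon)=\lfloor\varepsilon^{-p}\rfloor+1$ for $\varepsilon\in(0,1]$. First, every finitely supported $x$ with $\|x\|^p+j\varepsilon^p\le1$ lies in $s^j_\varepsilon(B_{\ell_p})$. This is clear for $j=0$. If $\|x\|^p+(j+1)\varepsilon^p\le1$ and $E$ has codimension $r$, the span of $r+1$ unit vectors off the support of $x$ meets $E$ nontrivially, so there is a finitely supported $y\in E$ of norm $\varepsilon$, disjoint from $x$. Then $\|x+y\|^p+j\varepsilon^p\le1$, so $x+y\in s_\varepsilon^j(B_{\ell_p})$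 by induction. Hence $0\in s^n_\varepsilon(B_{\ell_p})$ whenever $n\varepsilon^p\le1$. Conversely, let $x\in s_\varepsilon(rB_{\ell_p})$. Use for $E$ the vectors vanishing on $\{1,\dots,N\}$, and let $x^{(N)}$ be the restriction of $x$ to $\{1,\dots,N\}$; we get $r\ge(\|x^{(N)}\|^p+\varepsilon^p)^{1/p}-\|x-x^{(N)}\|$, and $N\to\infty$ gives $\|x\|^p\le r^p-\varepsilon^p$. By iteration, $x\in s^n_\varepsilon(B_{\ell_p})$ forces $\|x\|^p\le1-n\varepsilon^p$, and so $0\in s_\varepsilon^n(B_{\ell_p})$ forces $n\varepsilon^p\le1$.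

*Proof of Theorem B.*

**Step 1: finiteness.** The purpose is to see that each derivation shrinks balls by a fixed factor. Let $\varepsilon\in(0,1]$ and $d=\overline\delta_X(\varepsilon)>0$. Let $0<r\le1$ and $x\in s_\varepsilon(rB_X)$. For each $E$ choose $y_E\in E$ with $\|y_E\|\ge\varepsilon$ and $\|x+y_E\|\le r$. The net $(y_E)$, ordered by reverse inclusion, is bounded and weakly null. So $\|x\|\le r\le1$. If $x\ne0$, Lemma 1(b) with $t=\varepsilon/\|x\|$ and Lemma 1(a) give
$$r\ge\|x\|\big(1+\overline\delta_X(\varepsilon/\|x\|)\big)\ge\|x\|(1+d).$$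
Thus $s_\varepsilon(rB_X)\subset\frac r{1+d}B_X$, and by induction $s_\varepsilon^j(B_X)\subset(1+d)^{-j}B_X$ for $j\ge0$. If $0\in s^n_\varepsilon(B_X)$ with $n\ge1$, there is $y\in s_\varepsilon^{n-1}(B_X)$ with $\|y\|\ge\varepsilon$, so $\varepsilon\le(1+d)^{-(n-1)}$, that is, $n\le1+\log(1/\varepsilon)/\log(1+d)$. Hence $N_X(\varepsilon)\le2+\log(1/\varepsilon)/\log(1+d)<\infty$.

**Step 2: $m=N_X(\varepsilon')$ small steps contain one large step.** We claim that $s^m_{\varepsilon\varepsilon'}(A)\subset s_\varepsilon(A)$ for every $A\subset X$. Let $x\in s^m_{\varepsilon\varepsilon'}(A)$ and suppose $x\notin s_\varepsilon(A)$: some $E$ contains no $y$ with $\|y\|\ge\varepsilon$ and $x+y\in A$. Then $A\cap(x+E)\subset x+\varepsilon B_X$. Now *localize* to $x+E$: by induction on $j\ge0$, every $x'\in(x+E)\cap s^j_{\varepsilon\varepsilon'}(A)$ lies in $s^j_{\varepsilon\varepsilon'}(A\cap(x+E))$. The case $j=0$ is clear. For $j\ge1$ and given $E'$, take $y\in E\cap E'$ with $\|y\|\ge\varepsilon\varepsilon'$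 and $x'+y\in s^{j-1}_{\varepsilon\varepsilon'}(A)$. Since $x'+y\in x+E$, the induction hypothesis puts $x'+y$ in $s^{j-1}_{\varepsilon\varepsilon'}(A\cap(x+E))$. As $E'$ was arbitrary, $x'\in s^j_{\varepsilon\varepsilon'}(A\cap(x+E))$. For $j=m$ and $x'=x$ this gives $x\in s^m_{\varepsilon\varepsilon'}(x+\varepsilon B_X)=x+\varepsilon s^m_{\varepsilon'}(B_X)$, so $0\in s^m_{\varepsilon'}(B_X)$, against the choice of $m$.

**Step 3: submultiplicativity and power type.** Iterating the claim $N_X(\varepsilon)$ times, with monotonicity of the derivation in $A$, gives $s^{mN_X(\varepsilon)}_{\varepsilon\varepsilon'}(B_X)\subset s^{N_X(\varepsilon)}_\varepsilon(B_X)$, which does not contain $0$. So $N_X(\varepsilon\varepsilon')\le N_X(\varepsilon)N_X(\varepsilon')$. Also $N_X$ is nonincreasing, because $\varepsilon<\varepsilon'$ implies $s^n_{\varepsilon'}(B_X)\subset s^n_\varepsilon(B_X)$. If $2^{-j-1}<\varepsilon\le2^{-j}$ with $j\ge0$, then $N_X(\varepsilon)\le N_X(2^{-j-1})\le N_X(1/2)^{j+1}\le C\varepsilon^{-q}$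 with $q=\log_2N_X(1/2)$ and $C=N_X(1/2)$. $\blacksquare$

**Remark 1.** The sum $Y$ of Example 4 is not AUC in any equivalent norm. For a closed subspace $W\subset Y$ a derivation in $W$ is contained in the one in $Y$ (intersect $E$ with $W$), so by Example 5, $0\in s_{1/2}^n(B_Y)$ for all $n$. If $D^{-1}\|\cdot\|\le|\cdot|\le D\|\cdot\|$, then $B_Y\subset DB_{|\cdot|}$, and $\|y\|\ge\frac12$ implies $|y|\ge\frac1{2D}$. So, after scaling, $0$ lies in every derivation of $B_{|\cdot|}$ of order $n$ and size $\frac1{2D^2}$ for $|\cdot|$, and Step 1 forbids this if $|\cdot|$ is AUC. So worsening powers cannot be the mechanism.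

**From the count to a norm: where it stops.** A sensible plan for proving the guess is to build a norm from the sets $s_\varepsilon^j(B_X)$, whose number is polynomial in $1/\varepsilon$. But unit balls are convex, and nothing in the definition makes these sets convex. So one would replace $A\mapsto s_\varepsilon(A)$ by $A\mapsto s_\varepsilon(\operatorname{conv}A)$ and try to prove the same polynomial count. Step 1 survives, since balls are convex. Step 2 stops at the localization. We now have $x'+y\in\operatorname{conv}$ of the previous set, and $x'+y\in x+E$; but the points whose convex combination is $x'+y$ need not be in $x+E$. Say $x'+y=\frac12(u+v)$ with $u=x'+y+w$, $v=x'+y-w$ and $w\notin E$: the average obeys the constraints, its two parts do not, and the induction hypothesis says nothing about $u$ and $v$.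

On the other hand, convexified steps are exactly what every equivalent AUC norm $|\cdot|$ must pay for. Suppose that $A\subset\{|\cdot|\le r\}$, $x\ne0$, $(y_\alpha)$ is bounded and weakly null, $|y_\alpha|\ge\varepsilon|x|$, and $x+y_\alpha\in\operatorname{conv}A$. Then $|x+y_\alpha|\le r$, and Lemma 1(b) gives
$$r\ge|x|\,(1+\overline\delta_{|\cdot|}(\varepsilon)).\tag{2}$$
A long chain of such steps inside a bounded set forces $\overline\delta_{|\cdot|}(\varepsilon)$ to be small, *in all equivalent norms at once*. So we look for a tree of vectors $F_q$ in the unit ball, of height $n$, with root $0$, in which every $F_q$ is a small weakly null perturbation away from the average of two successors: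
$$F_q+y_{q,m}=\tfrac12(F_{(q,m,+)}+F_{(q,m,-)}),\qquad\|y_{q,m}\|\approx\eta,\quad y_{q,m}\to0\text{ weakly as }m\to\infty,$$
with $n$ as large as we please compared with $1/\eta$, and yet with a modulus that at scales $t\gg\eta$ does not depend on $n$. The two successors must differ from $F_q+y_{q,m}$ by vectors $\pm w$ that an opponent's constraint can see for all $m$ at once. The unit vectors of $\ell_1$ have this property: they are not weakly null, since the functional "sum of the coordinates" is $1$ on all of them.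

## 4. $\ell_2$-sums of spaces with a common lower bound

Blocks that are uniformly good at each fixed $t$ can be glued.

**Lemma 2.** Let $X_k$ be Banach spaces with $\delta_*(t):=\inf_k\overline\delta_{X_k}(t)>0$ for all $t\in(0,1]$. Then $Z=(\sum_kX_k)_{\ell_2}$ is AUC.

*Proof.* Let $x=(x_k)\in S_Z$, $t\in(0,1]$, and let $z_\alpha=(z_{\alpha,k})_k$ be weakly null with $\|z_\alpha\|=t$. Since $[0,t]^{\mathbb N}$ is compact, pass to a subnet along which $\|x+z_\alpha\|$ tends to its original $\liminf$ and $\|z_{\alpha,k}\|\to t_k$ for every $k$. Let $e\in(0,t/2)$ and choose $N$ with $\|x_{>N}\|\le e$, where $x_{>N}$ is the part of $x$ in the coordinates beyond $N$. Then $\|(z_\alpha)_{>N}\|^2\to r^2:=t^2-\sum_{k\le N}t_k^2$, and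
$$\lim\|x+z_\alpha\|^2\ge\sum_{k\le N}\liminf\|x_k+z_{\alpha,k}\|^2+\big((r-e)_+\big)^2.\tag{3}$$
By weak lower semicontinuity $\liminf\|x_k+z_{\alpha,k}\|\ge\|x_k\|$ always, and $\sum_{k\le N}\|x_k\|^2\ge1-e^2$. The gain comes either from the tail or from the first $N$ coordinates.

*Case $r\ge t/2$.* The right side of (3) is at least $1-e^2+(t/2-e)^2$.

*Case $r<t/2$.* Then $\sum_{k\le N}t_k^2>\frac34t^2$. Let $G=\{k\le N:t_k>\frac t2\|x_k\|\}$. Since $\sum_{k\le N,k\notin G}t_k^2\le\frac{t^2}4\sum_k\|x_k\|^2\le\frac{t^2}4$, we have $\sum_{k\in G}t_k^2>t^2/2$. Let $k\in G$, so $t_k>0$. If $t_k\le4\|x_k\|$, then $x_k\ne0$, and Lemma 1(b) in $X_k$ at $t/2$ gives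
$$\liminf\|x_k+z_{\alpha,k}\|^2-\|x_k\|^2\ge2\delta_*(t/2)\|x_k\|^2\ge\tfrac18\delta_*(t/2)\,t_k^2.$$
If $t_k>4\|x_k\|$, then $\liminf\|x_k+z_{\alpha,k}\|\ge t_k-\|x_k\|\ge\frac34t_k$, and
$$\liminf\|x_k+z_{\alpha,k}\|^2-\|x_k\|^2\ge\tfrac9{16}t_k^2-\tfrac1{16}t_k^2=\tfrac12t_k^2.$$
With $c=\min(\delta_*(t/2)/8,\frac12)$ the right side of (3) is at least $1-e^2+c\sum_{k\in G}t_k^2\ge1-e^2+ct^2/2$.

In both cases the limit is at least $1-e^2+\min\big((t/2-e)^2,\,ct^2/2\big)$. Let $e\to0$; since $c\le\frac12$, $ct^2/2\le t^2/4$, and we get $\liminf\|x+z_\alpha\|^2\ge1+ct^2/2$. Lemma 1(c) gives $\overline\delta_Z(t)\ge\sqrt{1+ct^2/2}-1>0$. $\square$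

## 5. A signed tree in $\ell_1\oplus\ell_2$ and the norm that puts it in the unit ball

Fix $\eta\in(0,1]$ and $n\in\mathbb N$. For a finite sequence $\omega$, $|\omega|$ is its length and $\omega|i$ its initial segment of length $i$.

**Definition (the space $H$).** $H$ is the $\ell_2$-direct sum of the finitely many spaces

* $U_\omega=\ell_1(\mathbb N^{|\omega|+1})$ with unit vectors $\sigma^\omega_m$, for sign sequences $\omega$ with $0\le|\omega|\le n-1$;
* $V_\omega=\ell_2(\mathbb N^{|\omega|})$ with unit vectors $v^\omega_m$, for sign sequences $\omega$ with $1\le|\omega|\le n$.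

**Definition (the tree).** $Q$ is the set of pairs $q=(m,\omega)$ with $m\in\mathbb N^l$, $\omega\in\{\pm1\}^l$, $0\le l\le n$; write $|q|=l$, $m=m(q)$, $\omega=\omega(q)$. We view $q$ as the sequence $(m_1,\omega_1),\dots,(m_l,\omega_l)$, speak of initial segments in this sense, and write $(q,m,\pm)$ for one-step extensions. Let $P=\{s\in Q:|s|=n\}$. Put $F_\emptyset=0$ and
$$F_q=\eta\sum_{i=1}^{|q|}\Big(\omega_i\,\sigma^{\omega|(i-1)}_{m|i}+v^{\omega|i}_{m|i}\Big),\qquad q=(m,\omega)\in Q.\tag{4}$$

The $2|q|$ summands lie in different components, so $\|F_q\|_H\le\eta\sqrt{2n}$. For $n=2$ and $s=((m_1,m_2),(\omega_1,\omega_2))$,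
$$F_s=\eta\big(\omega_1\sigma^\emptyset_{m_1}+v^{(\omega_1)}_{m_1}+\omega_2\sigma^{(\omega_1)}_{(m_1,m_2)}+v^{(\omega_1,\omega_2)}_{(m_1,m_2)}\big).$$
Note the asymmetry. The next sign $\omega_i$ appears as a *coefficient* of a $\sigma$-vector whose component does not depend on $\omega_i$; the vector $v$ sits in a *component* that does depend on $\omega_i$. Averaging over $\omega_i=\pm1$ thus kills the $\sigma$ and spreads the $v$ over two orthogonal spaces.

**Definition (the block norm).** On $H$ put
$$\|x\|=\inf\Big\{\big(\|a\|_1^2+\|h\|_H^2\big)^{1/2}:\ a\in\ell_1(P),\ h\in H,\ x=\sum_{s\in P}a_sF_s+h\Big\}.\tag{5}$$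

**Lemma 3.** (i) $(1+2n\eta^2)^{-1/2}\|x\|_H\le\|x\|\le\|x\|_H$, so $\|\cdot\|$ is an equivalent norm on $H$.
(ii) For $|q|<n$ and $m\in\mathbb N$,
$$F_q+y_{q,m}=\tfrac12\big(F_{(q,m,+)}+F_{(q,m,-)}\big),\qquad y_{q,m}=\tfrac\eta2\big(v^{\omega(q)+}_{(m(q),m)}+v^{\omega(q)-}_{(m(q),m)}\big).\tag{6}$$
For fixed $q$, $(y_{q,m})_m$ is bounded and weakly null, and $\|y_{q,m}\|\ge\eta/\sqrt3\ge\eta/2$.
(iii) For finitely supported $(A_q)_{q\in Q}$ and $h\in H$: $\|\sum A_qF_q+h\|^2\le(\sum|A_q|)^2+\|h\|_H^2$. In particular $\|F_q\|\le1$.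

*Proof.* (i) The map $(a,h)\mapsto\sum a_sF_s+h$ from $\ell_1(P)\oplus_2H$ onto $H$ is well defined (the $F_s$ are bounded, so the sum converges absolutely), and $\|\cdot\|$ is its quotient seminorm. If $x=\sum a_sF_s+h$, then by Cauchy–Schwarz
$$\|x\|_H\le\eta\sqrt{2n}\,\|a\|_1+\|h\|_H\le(1+2n\eta^2)^{1/2}(\|a\|_1^2+\|h\|_H^2)^{1/2}.$$
The upper bound takes $a=0$.

(ii) By (4), $F_{(q,m,\pm)}=F_q\pm\eta\sigma^{\omega(q)}_{(m(q),m)}+\eta v^{\omega(q)\pm}_{(m(q),m)}$; averaging gives (6). The $y_{q,m}$, $m\in\mathbb N$, are orthogonal and bounded in the Hilbert space $V_{\omega(q)+}\oplus_2V_{\omega(q)-}$, hence weakly null. For the lower bound let $f$ be the sum of the two coordinate functionals at $v^{\omega(q)\pm}_{(m(q),m)}$. Then $|f(h)|\le\sqrt2\|h\|_H$. For $s\in P$, $F_s$ involves at most one of these two vectors, since its signs extend at most one of $\omega(q)+$, $\omega(q)-$; so $|f(F_s)|\le\eta\le1$. For every representation of $x$ as in (5), $|f(x)|\le\|a\|_1+\sqrt2\|h\|_H\le\sqrt3(\|a\|_1^2+\|h\|_H^2)^{1/2}$,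 hence $|f(x)|\le\sqrt3\|x\|$. Since $f(y_{q,m})=\eta$, we get $\|y_{q,m}\|\ge\eta/\sqrt3$.

(iii) The point is that inner nodes $F_q$ are as cheap as the leaves $F_s$. For $|q|<n$, by (6),
$$\frac1L\sum_{m\le L}\tfrac12\big(F_{(q,m,+)}+F_{(q,m,-)}\big)-F_q=\frac1L\sum_{m\le L}y_{q,m},$$
which has $H$-norm $\frac\eta{2L}\sqrt{2L}\to0$ by orthogonality. By downward induction on $|q|$, each $F_q$ is in the $H$-closed convex hull of $\{F_s:s\in P\}$. Hence $\sum A_qF_q=\sum_{s\in P}a_sF_s+r$ with $\|a\|_1\le\sum|A_q|$ and $\|r\|_H$ as small as we like, and (5) with $h+r$ in place of $h$ gives the inequality. $\square$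

So the chain we wanted exists: all $F_q$ are in the unit ball, the root is $0$, and each node is a convexified step of size $\approx\eta$ away from its successors. It remains to see that steps of size $t\ge24\eta$ gain an amount that does not depend on $n$.

## 6. Why long jumps along the tree are blocked

**A computation to keep in mind.** If $n\eta^2$ is large, every leaf $F_s$, $s=(m,\omega)$, has norm near $1$. Let $g$ be $\frac1{\eta n}$ times the sum of the coordinates at $v^{\omega|i}_{m|i}$, $1\le i\le n$. Then $g(F_s)=1$, $|g(F_{s'})|\le1$ for all $s'\in P$, and $|g(h)|\le\frac1{\eta\sqrt n}\|h\|_H$; so $\|F_s\|\ge(1+\frac1{n\eta^2})^{-1/2}$. Now fix the integers $l\in\mathbb N^n$ and average over all signs: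
$$2^{-n}\sum_{\varepsilon\in\{\pm1\}^n}F_{(l,\varepsilon)}=\eta\sum_{i=1}^n2^{-i}\sum_{\omega\in\{\pm1\}^i}v^\omega_{l|i}.$$
The $\sigma$-terms cancel, and the squared $H$-norm is $\eta^2\sum_{i\le n}2^i\cdot2^{-2i}<\eta^2$. So a long move to a leaf is possible, but with uniform signs the average move has size less than $\eta$, *however large $n$ is*. A move in the tree that is much longer than $\eta$ must have biased signs; bias is visible on the $\sigma$-coordinates; and finitely many functionals suffice to forbid it, because the $\sigma$'s live in $\ell_1$. The proof makes this quantitative for arbitrary $x$ and arbitrary representations.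

**Lemma 4 (key lemma).** Let $X=(H,\|\cdot\|)$. If $24\eta\le t\le1$, then $\overline\delta_X(t)\ge t^2/230$. The bound does not depend on $n$.

*Proof.* Let $\|x\|=1$ and $0<e<\min(\frac1{10},\frac{t^2}{460})$.

**Step 1: the constraints $E$.** We choose finitely many constraints: one family freezes finitely many coordinates, the other forbids sign bias beyond them. For $M\in\mathbb N$ let $P_M$ be the finite-rank coordinate projection on $H$ onto the coordinates $\sigma^\omega_m,v^\omega_m$ with all entries of $m$ at most $M$. Since $P_M$ has norm one on $H$ and finitely supported vectors are dense, we can fix $M$ with $\|x-\tilde x\|_H\le e$, where $\tilde x=P_Mx$.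

Let $Q_M=\{q\in Q:\text{all entries of }m(q)\text{ are}\le M\}$, a finite set. For $s\in P$ let $q_M(s)$ be its longest initial segment in $Q_M$, and for $q\in Q_M$ let $P_q=\{s\in P:q_M(s)=q\}$. The $P_q$ partition $P$. For $|q|=k<n$, $P_q$ consists of the $s\in P$ extending $q$ whose $(k+1)$-st integer entry exceeds $M$; for $|q|=n$, $P_q=\{q\}$. In (4) the $i$-th summand has index $m|i$, so $P_M$ keeps exactly the summands with $i\le|q_M(s)|$:
$$P_MF_s=F_{q_M(s)}\qquad(s\in P).\tag{7}$$

For $q\in Q_M$ with $|q|=k<n$ and $\theta\in\{\pm1\}^j$, $0\le j\le n-1-k$, let $\omega=\omega(q)\theta$ (concatenation), and let $\phi_{q,\theta}\in H^*$ be the sum of the coordinates at $\sigma^\omega_l$ over all $l\in\mathbb N^{k+j+1}$ with $l|k=m(q)$ and $l_{k+1}>M$. This functional is bounded since $U_\omega$ is an $\ell_1$-space. We record two facts. First, for fixed $\omega$ the index sets of the $\phi_{q,\theta}$ with $\omega(q)\theta=\omega$ are pairwise disjoint: $l$ determines $k$ as the number of entries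 before the first entry exceeding $M$, and then $q=(l|k,\omega|k)$. Second, $\phi_{q,\theta}P_M=0$, since $l_{k+1}>M$. Let
$$E=\{z\in H:\ P_Mz=0,\ \phi_{q,\theta}(z)=0\text{ for all }q,\theta\text{ as above}\}.$$
This has finite codimension: $P_M$ has finite rank and there are finitely many pairs $(q,\theta)$.

*Claim.* If $z\in E$, $\|z\|=t$ and $\|x+z\|<1+\delta$ with $0<\delta\le\frac1{10}$, then $\delta\ge t^2/230-2e$.

The claim gives the lemma. Put $\delta_0=t^2/230-2e$; then $0<\delta_0<\frac1{10}$. If some $z\in E$ with $\|z\|=t$ had $\|x+z\|-1<\delta_0$, a number $\delta>0$ with $\|x+z\|-1<\delta<\delta_0$ would contradict the claim. So $\|x+z\|-1\ge\delta_0$ for all such $z$. Let $e\to0$ for fixed $x$, and then take the infimum over $x$. The rest of the proof is the proof of the claim.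

**Step 2: decomposition.** We write $\tilde x+z$ almost optimally and separate what $P_M$ sees from what it does not. Since $\|x-\tilde x\|\le\|x-\tilde x\|_H\le e$, we have $\|\tilde x+z\|<1+\delta+e$. So $\tilde x+z=\sum_{s\in P}a_sF_s+h$ with $\|a\|_1^2+\|h\|_H^2<(1+\delta+e)^2$. For $q\in Q_M$ and $\theta$ with $0\le|\theta|\le n-|q|$ put
$$A_{q,\theta}=\sum\{a_s:\ s\in P_q,\ \text{the sign sequence of }s\text{ begins with }\omega(q)\theta\},\qquad A_q=A_{q,\emptyset}=\sum_{s\in P_q}a_s.$$
Elements of $P$ have full length, so $A_{q,\theta}=A_{q,\theta+}+A_{q,\theta-}$ when $|\theta|<n-|q|$. Apply $P_M$ and $I-P_M$, using (7), $P_M\tilde x=\tilde x$ and $P_Mz=0$: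
$$\tilde x=\sum_{q\in Q_M}A_qF_q+P_Mh,\qquad z=\sum_{q\in Q_M}\sum_{s\in P_q}a_s(F_s-F_q)+(I-P_M)h.\tag{8}$$
Put $|A|_1=\sum_q|A_q|$ and $\gamma=\|(I-P_M)h\|_H$, and measure the cancellation inside each $P_q$, the *waste*, by
$$w_q=\sum_{s\in P_q}|a_s|-|A_q|\ge0,\qquad w=\sum_qw_q=\|a\|_1-|A|_1.$$

**Step 3: waste and $\gamma$ are small.** A small $\delta$ leaves no room for them. In each $\ell_1$- or $\ell_2$-component the squared norm is superadditive over disjoint supports, so $\|h\|_H^2\ge\|P_Mh\|_H^2+\gamma^2$. By (8) and Lemma 3(iii), $(1-e)^2\le\|\tilde x\|^2\le|A|_1^2+\|P_Mh\|_H^2$. Therefore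
$$(1+\delta+e)^2\ge(|A|_1+w)^2+\|P_Mh\|_H^2+\gamma^2\ge|A|_1^2+w^2+\|P_Mh\|_H^2+\gamma^2\ge(1-e)^2+w^2+\gamma^2,$$
and, since $(1+\delta+e)^2-(1-e)^2=(\delta+2e)(2+\delta)$,
$$w^2+\gamma^2\le2.1(\delta+2e).\tag{9}$$

**Step 4: signs are nearly uniform.** Here we use the constraints $\phi_{q,\theta}(z)=0$. For $|\theta|<n-|q|$ let $D_{q,\theta}=A_{q,\theta+}-A_{q,\theta-}$ be the bias of the next sign. With $\omega=\omega(q)\theta$, the $U_\omega$-component of $F_s$, $s=(l,\varepsilon)$, is nonzero only if $\varepsilon$ begins with $\omega$, and then it is $\eta\varepsilon_{|\omega|+1}\sigma^\omega_{l|(|\omega|+1)}$. So $\phi_{q,\theta}(F_s)\neq0$ only if moreover $l||q|=m(q)$ and $l_{|q|+1}>M$, that is, only if $s\in P_q$ and its signs begin with $\omega(q)\theta$; it then equals $\eta$ times the next sign of $s$. Hence $\phi_{q,\theta}(\sum a_sF_s)=\eta D_{q,\theta}$. Since $\phi_{q,\theta}(\tilde x)=\phi_{q,\theta}(P_Mx)=0$ and $\phi_{q,\theta}(z)=0$,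
$$\eta D_{q,\theta}=-\phi_{q,\theta}(h).$$
For sign sequences $\omega$ with $|\omega|<n$ put
$$B(\omega)=\sum_{q\in Q_M,\ \omega(q)\theta=\omega}|\phi_{q,\theta}(h)|,\qquad C(\omega)=\sum_{q\in Q_M,\ \omega(q)=\omega}|A_q|,$$
and $B(\omega)=C(\omega)=0$ for $|\omega|=n$. By disjointness of the index sets and $\phi_{q,\theta}P_M=0$, $B(\omega)$ is at most the $\ell_1$-norm of the $U_\omega$-component of $(I-P_M)h$. With $\ell_1$- and $\ell_2$-norms over all sign sequences of length at most $n$,
$$\|B\|_2\le\gamma,\qquad\|C\|_2\le\|C\|_1\le\|a\|_1\le1+\delta+e\le1.2.\tag{10}$$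
From $A_{q,\theta\pm}=\frac12(A_{q,\theta}\pm D_{q,\theta})$ we get $|A_{q,\theta\pm}|\le\frac12|A_{q,\theta}|+\frac1{2\eta}|\phi_{q,\theta}(h)|$, and by iteration
$$|A_{q,\theta}|\le2^{-|\theta|}|A_q|+\sum_{r<|\theta|}2^{-(|\theta|-r)}\,\frac{|\phi_{q,\theta|r}(h)|}\eta.\tag{11}$$
Up to errors controlled by $\gamma/\eta$, each extra sign halves the mass.

**Step 5: removing the waste.** The estimate (11) controls the signed sums $A_{q,\theta}$, but the size of $z$ depends on absolute sums. So we replace $a$ by $a'$ of constant sign on each $P_q$, at a cost of exactly $w_q$. Fix $q\in Q_M$ with $A_q\ge0$, and write $A^+=\max(A,0)$. Define $\rho_{q,\theta}\ge0$ recursively with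
$$\rho_{q,\emptyset}=A_q,\qquad\rho_{q,\theta}=\rho_{q,\theta+}+\rho_{q,\theta-},\qquad\rho_{q,\theta}\le A^+_{q,\theta}.$$
This is possible: if $\rho_{q,\theta}\le A^+_{q,\theta}$, then $\rho_{q,\theta}\le A^+_{q,\theta+}+A^+_{q,\theta-}$, and we split $\rho_{q,\theta}$ accordingly. For $|\theta|=n-|q|$, $\rho_{q,\theta}\le A^+_{q,\theta}$ is at most the sum of the $a^+_s$ over $s\in P_q$ with signs $\omega(q)\theta$. So, scaling these $a_s^+$ by a common factor in $[0,1]$, we choose $0\le a'_s\le a_s^+$ with $\sum a'_s=\rho_{q,\theta}$ over these $s$. Then $|a_s-a'_s|=|a_s|-a'_s$ (if $a_s<0$, then $a'_s=0$), and summing over all $\theta$ of full length,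
$$\sum_{s\in P_q}|a_s-a'_s|=\sum_{s\in P_q}|a_s|-\rho_{q,\emptyset}=\sum_{s\in P_q}|a_s|-A_q=w_q.$$
If $A_q<0$, apply this to $-a$ and change signs back; then $\rho_{q,\theta}\le0$ and $a'_s\le0$ on $P_q$. In all cases the sum of $|a'_s|$ over $s\in P_q$ with signs beginning with $\omega(q)\theta$ equals $|\rho_{q,\theta}|\le|A_{q,\theta}|$, and $|\rho_{q,\emptyset}|=|A_q|$.

Replace $a$ by $a'$ in the second part of (8). Since $\|F_s-F_q\|\le2$ by Lemma 3(iii), and $\|\cdot\|\le\|\cdot\|_H$,
$$t=\|z\|\le\|R'\|_H+2w+\gamma,\qquad R'=\sum_{q\in Q_M,\,|q|<n}\ \sum_{s\in P_q}a'_s(F_s-F_q)\tag{12}$$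
(for $|q|=n$ we have $P_q=\{q\}$ and the term vanishes).

**Step 6: the tree part $R'$ is of size $O(\eta+\gamma)$.** This is the computation at the start of the section, with errors. For $s=(l,\varepsilon)\in P_q$,
$$F_s-F_q=\eta\sum_{i=|q|+1}^n\big(\varepsilon_i\sigma^{\varepsilon|(i-1)}_{l|i}+v^{\varepsilon|i}_{l|i}\big).$$
For a sign sequence $\omega$ of length at most $n$ let
$$S_1(\omega)=\sum\big\{|\rho_{q,\theta}|:\ q\in Q_M,\ \omega(q)\theta=\omega,\ |q|<|\omega|\big\},\qquad S_0(\omega)=C(\omega)+S_1(\omega).$$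
The $V_\omega$-component of $R'$ receives contributions only from $s\in P_q$ with signs beginning with $\omega$ and $|q|+1\le|\omega|$; by the triangle inequality its norm is at most $\eta S_1(\omega)$. In the $U_\omega$-component ($|\omega|<n$) the relevant $i$ is $|\omega|+1\ge|q|+1$, so also the $q$ with $\omega(q)=\omega$ contribute, each at most $\eta|\rho_{q,\emptyset}|=\eta|A_q|$; the norm is at most $\eta S_0(\omega)$. Hence
$$\|R'\|_H\le\eta\big(\|S_0\|_2+\|S_1\|_2\big)\le\eta\big(\|C\|_2+2\|S_1\|_2\big).\tag{13}$$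
Insert $|\rho_{q,\theta}|\le|A_{q,\theta}|$ and (11) into $S_1(\omega)$. In the first terms group by $l=|\theta|\ge1$: then $\omega(q)=\omega|(|\omega|-l)$, and summing $2^{-l}|A_q|$ over these $q$ gives $2^{-l}C(\omega|(|\omega|-l))$. In the others group by $l=|\theta|-r\ge1$: then $\omega(q)(\theta|r)=\omega|(|\omega|-l)$, and for fixed $l$ the sum over all admissible $q$ (with $0\le r$, that is, $|q|\le|\omega|-l$) of $|\phi_{q,\theta|r}(h)|$ is $B(\omega|(|\omega|-l))$. So
$$S_1(\omega)\le\sum_{l=1}^{|\omega|}2^{-l}\Big(C+\tfrac1\eta B\Big)\big(\omega|(|\omega|-l)\big).$$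
A given sequence has $2^l$ extensions by $l$ signs. So the map $f\mapsto\big(\omega\mapsto f(\omega|(|\omega|-l))\mathbf 1_{|\omega|\ge l}\big)$ has $\ell_2$-norm at most $2^{l/2}$, which the factor $2^{-l}$ beats. With (10) and $\sum_{l\ge1}2^{-l/2}=1+\sqrt2$,
$$\|S_1\|_2\le\sum_{l\ge1}2^{-l/2}\big(\|C\|_2+\tfrac1\eta\|B\|_2\big)\le(1+\sqrt2)\big(\|C\|_2+\gamma/\eta\big),$$
and by (13) and (10)
$$\|R'\|_H\le(3+2\sqrt2)\,\eta\|C\|_2+(2+2\sqrt2)\gamma\le7.2\,\eta+6\gamma.$$
Nothing here depends on $n$, since the geometric series converges.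

**Step 7: conclusion.** By (12), then $7.2\eta\le\frac{7.2}{24}t=0.3t$, Cauchy–Schwarz and (9),
$$t\le7.2\eta+7\gamma+2w\le0.3t+\sqrt{53}\,\sqrt{w^2+\gamma^2}\le0.3t+\sqrt{53}\,\sqrt{2.1(\delta+2e)}.$$
So $0.49\,t^2\le111.3(\delta+2e)$, and since $111.3/0.49<230$, $\delta\ge t^2/230-2e$. $\square$

## 7. Making the block AUC at all scales

Lemma 4 says nothing for $t<24\eta$. A small multiple of $\|\cdot\|_H$ repairs this; the bound at small $t$ may depend on $n$, since each block has its own fixed $n$.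

**Lemma 5.** On $H$ let $|||x|||^2=\|x\|^2+\vartheta\|x\|_H^2$ with $\vartheta=(1+2n\eta^2)^{-1}$. Then $\|x\|\le|||x|||\le\sqrt2\|x\|$. For $t\in(0,1]$ we have $\overline\delta_{|||\cdot|||}(t)\ge\vartheta t^2/6$, and if $24\sqrt2\,\eta\le t\le1$, then $\overline\delta_{|||\cdot|||}(t)\ge t^2/1380$.

*Proof.* The first claim is Lemma 3(i). Let $|||x|||=1$ and let $(z_\alpha)$ be weakly null with $|||z_\alpha|||=t$. Then $\frac12\le\|x\|^2\le1$ and $\|z_\alpha\|_H\ge\|z_\alpha\|\ge t/\sqrt2\ge(t/\sqrt2)\|x\|$.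

*The $H$-part.* For each $M$, with $P_M$ as in the proof of Lemma 4, $\|P_Mz_\alpha\|_H\to0$ because $P_M$ has finite rank. So
$$\|x+z_\alpha\|_H\ge\|P_Mx+(I-P_M)z_\alpha\|_H-\|(I-P_M)x\|_H-o(1),$$
$$\|P_Mx+(I-P_M)z_\alpha\|_H^2\ge\|P_Mx\|_H^2+\|(I-P_M)z_\alpha\|_H^2\ge\|P_Mx\|_H^2+\tfrac{t^2}2-o(1),$$
by superadditivity of squares over disjoint supports. First take $\liminf$ in $\alpha$, then let $M\to\infty$: $\liminf\|x+z_\alpha\|_H^2\ge\|x\|_H^2+t^2/2$.

*The $\|\cdot\|$-part.* With $X=(H,\|\cdot\|)$, Lemma 1(b) and $2\|x\|^2\ge1$ give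
$$\liminf\|x+z_\alpha\|^2\ge\|x\|^2\big(1+\overline\delta_X(t/\sqrt2)\big)^2\ge\|x\|^2+\overline\delta_X(t/\sqrt2).$$

Adding, $\liminf|||x+z_\alpha|||^2\ge1+u$ with $u=\overline\delta_X(t/\sqrt2)+\vartheta t^2/2\le3$. Then $\sqrt{1+u}-1=u/(\sqrt{1+u}+1)\ge u/3$, and Lemma 1(c) gives $\overline\delta_{|||\cdot|||}(t)\ge u/3\ge\vartheta t^2/6$. If $t\ge24\sqrt2\,\eta$, then $t/\sqrt2\ge24\eta$, and Lemma 4 gives $u\ge t^2/460$, hence the bound $t^2/1380$. $\square$

## 8. Gluing the blocks: proof of Theorem A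

**Step 1: choice of parameters.** We let $\eta_k\to0$, so that each fixed scale $t$ is bad for only finitely many blocks, and then take the height $n_k$ enormous. Let $\eta_k=2^{-k}$ and $\tau_k=\eta_k/(4k^2)$ for $k\ge1$. Choose $n_k\ge2$ so large that
$$\frac{4\log(3k^2/\eta_k)}{n_k-1}\le\frac{\psi(\tau_k)}k.\tag{14}$$
Let $X_k$ be the space $H$ for $n=n_k$ and $\eta=\eta_k$ with the norm $|||\cdot|||$ of Lemma 5, and let $Z=(\sum_kX_k)_{\ell_2}$. It is separable. Each $X_k$ is, up to isomorphism, a finite sum of copies of $\ell_1$ and $\ell_2$, both present, so it is isomorphic to $\ell_1\oplus\ell_2$.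

**Step 2: $Z$ is AUC.** Fix $t\in(0,1]$. For all but finitely many $k$ we have $24\sqrt2\,\eta_k\le t$, and then $\overline\delta_{X_k}(t)\ge t^2/1380$. For the remaining finitely many $k$, $\overline\delta_{X_k}(t)>0$ by Lemma 5. So $\inf_k\overline\delta_{X_k}(t)>0$ for every $t\in(0,1]$, and Lemma 2 applies.

**Step 3: every equivalent norm pays along the tree.** This is (2), applied along a branch. Let $|\cdot|$ be an equivalent norm on $Z$ with $D^{-1}\|z\|_Z\le|z|\le D\|z\|_Z$, $D\ge1$, and let $k\ge D$. Work in $X_k\subset Z$, writing $\eta,n$ for $\eta_k,n_k$. By Lemmas 3 and 5, $|F_q|\le D\,|||F_q|||\le\sqrt2D$ and $|y_{q,m}|\ge D^{-1}\|y_{q,m}\|\ge\eta/(2D)$. Put $d=\overline\delta_{|\cdot|}(\eta/(4D^2))$. We show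
$$d\le\frac{4\log(3D^2/\eta)}{n-1}.\tag{15}$$
This is trivial if $d=0$; let $d>0$. We construct $q_1,\dots,q_n$ with $|q_i|=i$ and
$$|F_{q_i}|\ge\frac\eta{2D}\Big(1+\frac d2\Big)^{i-1}.\tag{16}$$
By (6), for every $q$ with $|q|<n$ and every $m$,
$$\max_\pm|F_{(q,m,\pm)}|\ge\big|\tfrac12(F_{(q,m,+)}+F_{(q,m,-)})\big|=|F_q+y_{q,m}|.$$
For $q=\emptyset$ the right side is $|y_{\emptyset,m}|\ge\eta/(2D)$, which gives $q_1$. Given $q_i$ with $i<n$, we have $F_{q_i}\ne0$ by (16). The sequence $(y_{q_i,m})_m$ is bounded and weakly null, and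
$$|y_{q_i,m}|\ge\frac\eta{2D}\ge\frac{\sqrt2\,\eta}{4D}\ge\frac\eta{4D^2}|F_{q_i}|.$$
So Lemma 1(b) in $(Z,|\cdot|)$ gives $\liminf_m|F_{q_i}+y_{q_i,m}|\ge|F_{q_i}|(1+d)$. Hence some $m$ has $|F_{q_i}+y_{q_i,m}|\ge|F_{q_i}|(1+d/2)$, and choosing the better sign gives $q_{i+1}$.

For $i=n$ we obtain $\sqrt2D\ge\frac\eta{2D}(1+\frac d2)^{n-1}$, so $(n-1)\log(1+\frac d2)\le\log(2\sqrt2D^2/\eta)\le\log(3D^2/\eta)$. By Lemma 1(a), $d\le1$, so $\log(1+\frac d2)\ge\frac d4$, and (15) follows.

**Step 4: comparison with $\psi$.** For $k\ge D$ we have $\tau_k\le\eta_k/(4D^2)$. By monotonicity of the modulus, (15), $D\le k$ and (14),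
$$\overline\delta_{|\cdot|}(\tau_k)\le\overline\delta_{|\cdot|}\Big(\frac{\eta_k}{4D^2}\Big)\le\frac{4\log(3k^2/\eta_k)}{n_k-1}\le\frac{\psi(\tau_k)}k\qquad\text{for all }k\ge D.$$
Since $\tau_k\to0$, $\liminf_{t\to0}\overline\delta_{|\cdot|}(t)/\psi(t)=0$.

**Step 5: no power type.** Take $\psi(t)=e^{-1/t}$. If some equivalent norm satisfied $\overline\delta_{|\cdot|}(t)\ge Kt^p$ on $(0,1]$ with $K>0$ and $p\in[1,\infty)$, then $K\tau_k^p\le e^{-1/\tau_k}/k$ for all large $k$. This is impossible, since $\tau_k\to0$ and $t^{-p}e^{-1/t}\to0$ as $t\to0$. So $Z$ is AUC and is not $p$-AUCable for any $p\in[1,\infty)$. $\blacksquare$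

**Remark 2.** Theorem B applies to this $Z$: $N_Z(\varepsilon)\le C\varepsilon^{-q}$ for some finite $C,q$, although in $X_k$ the root $0$ is joined to the leaves by $n_k$ convexified steps of size at least $\eta_k/2$, all inside the ball of radius $\sqrt2$, with $n_k$ as large as we like compared with any power of $1/\eta_k$. There is no contradiction. Each step goes from $F_q$ to the *average* $\frac12(F_{(q,m,+)}+F_{(q,m,-)})$, while the successors are $F_q+y_{q,m}\pm w$ with $w=\eta\sigma^{\omega(q)}_{(m(q),m)}+\frac\eta2\big(v^{\omega(q)+}_{(m(q),m)}-v^{\omega(q)-}_{(m(q),m)}\big)$. The functional that sums the coordinates of the $U_{\omega(q)}$-component takes the value $\eta$ on $w$ for every $m$, and vanishes on every $y_{q,m}$. So its kernel contains all the $y_{q,m}$ and none of the $w$, which is the situation in which the localization in Step 2 of the proof of Theorem B is not available for convex hulls.
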